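\title{Large compact spaces in which discrete sets have small closures}

\begin{abstract}
We show that it is consistent with ZFC that there is a compact zero-dimensional space of weight $\omega_1$ and of size greater than $\mathfrak c$ in which every discrete set has size less than $\mathfrak c$ and closure of size at most $\mathfrak c$. The space consists of the paths through a generic tree of height $\omega_1$, taken after Cohen reals have been added. In the other direction we prove in ZFC that, if $\mathfrak c$ is regular, a Hausdorff space whose discrete sets have size less than $\mathfrak c$ and closures of size at most $2^{<\mathfrak c}$ has size at most $2^{<\mathfrak c}$. So there is no space as above when $2^{<\mathfrak c}=\mathfrak c$, and the bound $2^{<\mathfrak c}$ is consistently attained.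
\end{abstract}

\section{Introduction}

All spaces are Hausdorff unless we say otherwise, and $\mathfrak c=2^{\aleph_0}$. A subset $D$ of a space $X$ is \emph{discrete} if every point of $D$ is isolated in the subspace $D$.

How much do the closures of discrete sets know about the size of a space? If the isolated points of $X$ are dense, then $X$ is itself the closure of a discrete set. The interval $[0,1]$ has no isolated points, but the midpoints of the intervals removed in the construction of the Cantor set form a countable discrete set whose closure contains the Cantor set, and so is as large as $[0,1]$. One may therefore hope that a space is small as soon as its discrete sets and their closures are small. A theorem of Alas confirms this under Martin's Axiom: if $X$ is compact, every discrete subset of $X$ has size $<\mathfrak c$, and $|\overline D|\le\mathfrak c$ for every discrete $D\subseteq X$, then $|X|\le\mathfrak c$. The following question from Spadaro's note \cite{Spadaro} asks whether an additional axiom is needed.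

\begin{quote}
\textbf{Question.} Is there, in some model of set theory, a regular space $X$, or even a compact one, such that
\begin{itemize}
\item[(1)] every discrete subset of $X$ has size $<\mathfrak c$,
\item[(2)] the closure of every discrete subset of $X$ has size $\le\mathfrak c$,
\item[(3)] $|X|>\mathfrak c$?
\end{itemize}
\end{quote}

We call a space with properties (1)--(3) an \emph{example}. The natural way to refute (3) from (1) and (2) is a closing-off argument: build a set $A\subseteq X$ of size $\mathfrak c$ that absorbs the closures of its discrete subsets, and show that $A=X$. For this one has to handle all subsets of size $<\mathfrak c$ of a set of size $\mathfrak c$, and their number is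
\[
2^{<\mathfrak c}=\sup\{2^\nu:\nu<\mathfrak c\text{ a cardinal}\}.
\]
Under Martin's Axiom this cardinal equals $\mathfrak c$ and the count succeeds. One could guess that the count is a defect of the method, and that regularity or compactness makes it unnecessary. It is not so: the answer to both versions of the question is yes. Recall that the weight $w(X)$ is the least size of a base of $X$, and that $X$ is zero-dimensional if it has a base of clopen sets.

\begin{theorem}\label{thm:main}
Let $V$ be a model of $\mathrm{ZFC}+\mathrm{CH}$, let $\theta\ge\omega_2$ be a cardinal with $\theta^\omega=\theta$, and let $\lambda>\theta$ be any cardinal. There is a cardinal-preserving forcing extension $W$ of $V$ in which $\mathfrak c=\theta$ and there is a compact Hausdorff zero-dimensional space $X$ with $w(X)\le\omega_1$ such that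
\begin{itemize}
\item every discrete subset of $X$ has size $\le\omega_1<\mathfrak c$;
\item $|\overline D|\le\mathfrak c$ for every discrete $D\subseteq X$;
\item $|X|=\lambda>\mathfrak c$.
\end{itemize}
Moreover, $X$ has a regular subspace $Y$ with $|Y|=\lambda$ in which closures of discrete sets have size $\le\omega_1<\mathfrak c$.
\end{theorem}

The hypotheses hold when $V$ satisfies GCH, $\theta=\omega_2$ and $\lambda=\omega_3$. Hence a compact example is consistent relative to ZFC alone, and since compact Hausdorff spaces are regular, it settles both versions of the question. The closing-off argument shows that examples do not exist in every model, and it bounds their size.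

\begin{theorem}\label{thm:bound}
Suppose that $\mathfrak c$ is regular, $X$ is Hausdorff, all discrete subsets of $X$ have size $<\mathfrak c$, and their closures have size $\le 2^{<\mathfrak c}$. Then $|X|\le 2^{<\mathfrak c}$. Consequently, if $2^{<\mathfrak c}=\mathfrak c$ there is no Hausdorff example; in any model with an example, $2^{<\mathfrak c}>\mathfrak c$. The bound is attained: if $V$ satisfies $\mathrm{GCH}$, $\theta=\omega_2$ and $\operatorname{cf}(\lambda)>\omega_1$, then the model $W$ and the space $X$ constructed for Theorem~\ref{thm:main} satisfy $|X|=\lambda=2^{\omega_1}=2^{<\mathfrak c}$.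
\end{theorem}

We do not claim that $2^{<\mathfrak c}>\mathfrak c$ alone implies that an example exists. Finally, the difference between $X$ and $Y$ in Theorem~\ref{thm:main} cannot be avoided: in the compact case ``$\le\mathfrak c$'' in (2) cannot be improved to ``$<\mathfrak c$''.

\begin{proposition}\label{prop:compact}
If $X$ is compact Hausdorff and $|X|>\mathfrak c$, then some discrete subset of $X$ has closure of size $\ge\mathfrak c$.
\end{proposition}

The ZFC results come first (Section~\ref{sec:zfc}), because they tell us where to look for an example. Section~\ref{sec:paths} reduces Theorem~\ref{thm:main} to a statement about trees, Section~\ref{sec:model} shows the main forcing argument one cardinal lower, Sections~\ref{sec:tree} and~\ref{sec:cohen} produce the tree, and Section~\ref{sec:end} completes the proofs.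

\section{Bounds in ZFC}\label{sec:zfc}

\subsection{The bound $2^{<\mathfrak c}$}

A bound on the size of discrete sets acts as a covering property: an open cover has a small subfamily that covers everything outside the closure of a discrete set.

\begin{lemma}[\v{S}apirovski\u{\i}]\label{lem:shap}
Let $Z\subseteq X$, and for each $z\in Z$ let $U_z$ be an open neighborhood of $z$. Then there is a discrete set $D\subseteq Z$ with $Z\subseteq\overline D\cup\bigcup_{z\in D}U_z$.
\end{lemma}

\begin{proof}
By recursion choose, as long as possible,
\[
x_\alpha\in Z\setminus\Bigl(\overline{\{x_\beta:\beta<\alpha\}}\cup\bigcup_{\beta<\alpha}U_{x_\beta}\Bigr).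
\]
The points are distinct, so the recursion stops, and at that stage the set $D$ of chosen points satisfies the required inclusion. The open set $U_{x_\alpha}\setminus\overline{\{x_\beta:\beta<\alpha\}}$ contains $x_\alpha$. It contains no earlier point, since these have been removed, and no later point, since these were chosen outside $U_{x_\alpha}$. So $D$ is discrete.
\end{proof}

Put $\kappa=2^{<\mathfrak c}$; then $\kappa\ge2^\omega=\mathfrak c$. The closing-off argument needs to know that a set of size $\kappa$ has only $\kappa$ small subsets.

\begin{lemma}\label{lem:arith}
If $\mathfrak c$ is regular, then a set of size $\le\kappa$ has at most $\kappa$ subsets of size $<\mathfrak c$.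
\end{lemma}

\begin{proof}
There are at most $\mathfrak c\le\kappa$ cardinals below $\mathfrak c$, so it suffices to show $\kappa^\mu\le\kappa$ for $\mu<\mathfrak c$. Let $h\colon\mu\to\kappa$. For each $i<\mu$ we have $h(i)<\sup_{\nu<\mathfrak c}2^\nu$, so $h(i)<2^{\nu_i}$ for some infinite $\nu_i<\mathfrak c$. Since $\mathfrak c$ is regular, the $\nu_i$ are bounded by some infinite $\nu<\mathfrak c$, and $h$ maps into $2^\nu$. Therefore $\kappa^\mu\le\sum_{\nu<\mathfrak c}(2^\nu)^\mu=\sum_{\nu<\mathfrak c}2^{\nu\cdot\mu}\le\mathfrak c\cdot\kappa=\kappa$.
\end{proof}

To apply Lemma~\ref{lem:shap} inside a closing-off argument we must also limit the neighborhoods $U_z$ that can occur. The next lemma supplies $\kappa$ candidates at each point; it is the only place where the Hausdorff property is used.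

\begin{lemma}\label{lem:psi}
Let $X$ be Hausdorff, with all discrete sets of size $<\mathfrak c$ and their closures of size $\le\kappa$. Then for every $y\in X$ there is a family $\mathcal P_y$ of at most $\kappa$ open sets with $\bigcap\mathcal P_y=\{y\}$.
\end{lemma}

\begin{proof}
For $x\ne y$ choose an open $U_x\ni x$ with $y\notin\overline{U_x}$. Lemma~\ref{lem:shap} for $Z=X\setminus\{y\}$ gives a discrete $D$ with $Z\subseteq\overline D\cup\bigcup_{x\in D}U_x$. Let $\mathcal P_y$ consist of $X$, the sets $X\setminus\overline{U_x}$ for $x\in D$, and the sets $X\setminus\{z\}$ for $z\in\overline D\setminus\{y\}$. These are at most $\kappa$ open neighborhoods of $y$. A point $w\ne y$ lies in $\overline D\setminus\{y\}$ or in some $U_x$ with $x\in D$, so some member of $\mathcal P_y$ omits it.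
\end{proof}

\begin{proof}[Proof of the bound in Theorem~\ref{thm:bound}]
Fix the families $\mathcal P_y$. For $A\subseteq X$, a \emph{selection in $A$} is a discrete set $D\subseteq A$ together with a choice of $U_y\in\mathcal P_y$ for each $y\in D$; its \emph{shadow} is the set $C=\overline D\cup\bigcup_{y\in D}U_y$. If $|A|\le\kappa$, then a selection in $A$ is a subset of size $<\mathfrak c$ of $\{(y,U):y\in A,\ U\in\mathcal P_y\}$, a set of size $\le\kappa$, so by Lemma~\ref{lem:arith} there are at most $\kappa$ selections in $A$. Let $A^+$ be obtained from $A$ by adding, for every selection in $A$, the set $\overline D$ and, if $C\neq X$, one point of $X\setminus C$. Then $|A^+|\le\kappa$.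

Let $A_0=\emptyset$, $A_{i+1}=A_i^+$ and $A_j=\bigcup_{i<j}A_i$ for limit $j\le\mathfrak c$. Then $A=A_{\mathfrak c}$ has size $\le\mathfrak c\cdot\kappa=\kappa$, and we claim that $A=X$. Suppose $x\in X\setminus A$. For each $y\in A$ choose $U_y\in\mathcal P_y$ with $x\notin U_y$. Lemma~\ref{lem:shap} for $Z=A$ gives a discrete $D\subseteq A$ with $A\subseteq C=\overline D\cup\bigcup_{y\in D}U_y$. As $|D|<\mathfrak c$ and $\mathfrak c$ is regular, $D\subseteq A_i$ for some $i<\mathfrak c$, so we have a selection in $A_i$ with shadow $C$. Now $\overline D\subseteq A_{i+1}\subseteq A$, hence $x\notin\overline D$; also $x\notin U_y$ for $y\in D$. Thus $C\ne X$, and $A_{i+1}$ contains a point outside $C$. This contradicts $A\subseteq C$.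
\end{proof}

\begin{proof}[Proof of the consequence in Theorem~\ref{thm:bound}]
Assume $2^{<\mathfrak c}=\mathfrak c$. Then $\mathfrak c$ is regular. Otherwise $\mu=\operatorname{cf}(\mathfrak c)<\mathfrak c$, and K\"onig's theorem, which says that $\nu<\nu^{\operatorname{cf}(\nu)}$ for infinite $\nu$, gives $\mathfrak c<\mathfrak c^\mu=(2^\omega)^\mu=2^\mu\le2^{<\mathfrak c}=\mathfrak c$. So the bound applies to every Hausdorff space with properties (1) and (2) and gives $|X|\le\mathfrak c$.
\end{proof}

Under CH we have $2^{<\mathfrak c}=2^\omega=\mathfrak c$. Under Martin's Axiom, the Martin--Solovay theorem says that $2^\nu=\mathfrak c$ for every infinite $\nu<\mathfrak c$, so again $2^{<\mathfrak c}=\mathfrak c$. Thus Theorem~\ref{thm:bound} contains the result of Alas.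

\begin{remark}
For $T_1$ spaces there is no bound. In the cofinite topology on a set of any size, an infinite subspace has no isolated points, so all discrete sets are finite and closed.
\end{remark}

\subsection{Compact spaces}

The proof of Proposition~\ref{prop:compact} repeats the Cantor set example from the introduction inside an arbitrary compact space. A space is \emph{crowded} if it has no isolated points, and \emph{scattered} if it has no nonempty crowded subspace.

\begin{proof}[Proof of Proposition~\ref{prop:compact}]
Suppose first that $X$ is scattered. Every nonempty open set $O$ has a point isolated in $O$, hence in $X$. So the isolated points form a dense discrete set, and its closure $X$ has size $>\mathfrak c$.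

Otherwise let $K$ be the closure of a nonempty crowded set $A\subseteq X$. Then $K$ is crowded: if $O\cap K=\{x\}$ with $O$ open, then $O$ meets $A$, so $x\in A$ is isolated in $A$. We work in the compact space $K$, where nonempty open sets are infinite, and build nonempty open sets $U_s$ and points $d_s\in U_s$ for $s\in2^{<\omega}$. Put $U_\emptyset=K$. Given $U_s$, pick three distinct points in it, call one of them $d_s$, and use regularity to choose open neighborhoods $U_{s0}$, $U_{s1}$ of the other two whose closures are disjoint and contained in $U_s\setminus\{d_s\}$.

The open set $U_s\setminus(\overline{U_{s0}}\cup\overline{U_{s1}})$ contains $d_s$ and no other $d_t$. Indeed, if $t$ properly extends $s$, then $d_t\in U_{s0}\cup U_{s1}$. If $s$ properly extends $t$, then $U_s\subseteq U_{t0}\cup U_{t1}$, which omits $d_t$. If $s$ and $t$ are incomparable, then for some $r$ one of them extends $r0$ and the other $r1$, so $U_s\cap U_t=\emptyset$. Hence $D=\{d_s:s\in2^{<\omega}\}$ is discrete.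

For $z\in2^\omega$ the closed sets $\overline{\{d_{z\restriction m}:m\ge n\}}$, $n\in\omega$, are nonempty and decreasing, so by compactness they have a common point, which lies in $\overline D\cap\bigcap_n\overline{U_{z\restriction n}}$. If $z\ne z'$ first differ at $n$, then $\overline{U_{z\restriction(n+1)}}$ and $\overline{U_{z'\restriction(n+1)}}$ are disjoint. So these points are distinct and $|\overline D|\ge\mathfrak c$.
\end{proof}

\section{The space of paths through a tree}\label{sec:paths}

\subsection{What to look for}

Two observations turn (1) and (2) into conditions that are easier to arrange. Recall that a set is \emph{nowhere dense} if its closure has empty interior.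

\begin{lemma}\label{lem:basic}
Let $D$ be a discrete subset of $X$. Then $|D|\le w(X)$. If $X$ is crowded, then $D$ is nowhere dense.
\end{lemma}

\begin{proof}
Choosing for each $d\in D$ a basic open set that meets $D$ only in $d$ gives an injection of $D$ into a base. For the second claim suppose $\emptyset\neq O\subseteq\overline D$ with $O$ open. Pick $d\in D\cap O$ and an open $O'\subseteq O$ with $O'\cap D=\{d\}$. Then $O'\setminus\{d\}$ is open, nonempty because $d$ is not isolated, disjoint from $D$, and contained in $\overline D$, which is impossible.
\end{proof}

So (1) is automatic if $w(X)<\mathfrak c$. A point of $X$ is determined by the basic open sets containing it, so $|X|\le2^{w(X)}$, and (3) requires $w(X)\ge\omega_1$. The simplest configuration is therefore $w(X)=\omega_1<\mathfrak c<2^{\omega_1}$. The obvious candidate does not work.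

\begin{example}
Assume $\omega_1<\mathfrak c<2^{\omega_1}$. The cube $2^{\omega_1}\times2^{\omega_1}$ satisfies (1) and (3), but not (2). Let $(e_\alpha)_{\alpha<\omega_1}$ list without repetition the points of $2^{\omega_1}$ with finitely many nonzero coordinates, and let $\chi_\alpha$ be the characteristic function of $\{\alpha\}$. The set $D=\{(\chi_\alpha,e_\alpha):\alpha<\omega_1\}$ is discrete, because $(\chi_\alpha,e_\alpha)$ is its only point whose first component is nonzero at $\alpha$. A basic neighborhood $O\times O'$ of $(0,y)$ meets $D$, because $O$ contains all but finitely many $\chi_\alpha$ and $O'$ contains infinitely many $e_\alpha$. So $\overline D\supseteq\{0\}\times2^{\omega_1}$.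
\end{example}

By Lemma~\ref{lem:basic}, property (2) holds in a crowded space in which every closed nowhere dense set has size $\le\mathfrak c$. We look for a large crowded closed subspace of the cube with this property, and we obtain it from a tree.

\subsection{Trees and paths}

For an ordinal $\alpha$, $\omega^\alpha$ is the set of functions from $\alpha$ to $\omega$; we write $\omega^{\le\alpha}=\bigcup_{\gamma\le\alpha}\omega^\gamma$ and $\omega^{<\omega_1}=\bigcup_{\gamma<\omega_1}\omega^\gamma$. These sets are ordered by extension, which is inclusion of functions, and $s^\frown n$ is the extension of $s$ by the single value $n$. A \emph{tree} is a nonempty set $T\subseteq\omega^{<\omega_1}$ closed under restrictions. It is \emph{splitting} if $t^\frown n\in T$ for all $t\in T$ and $n\in\omega$. A \emph{cofinal branch} of $T$ is a function $B\in\omega^{\omega_1}$ with $B\restriction\alpha\in T$ for all $\alpha<\omega_1$. A set $F\subseteq T$ is \emph{dense in $T$} if every $t\in T$ has an extension in $F$, and $B$ \emph{misses} $F$ if $B\restriction\alpha\notin F$ for all $\alpha<\omega_1$. The property we need is the following.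
\begin{itemize}
\item[(L)] For every $F$ dense in $T$, at most $\omega_1$ cofinal branches of $T$ miss $F$.
\end{itemize}

A \emph{path} through $T$ is a chain $x\subseteq T$ that contains $\emptyset$ and is closed under restrictions. Identifying subsets of $T$ with points of the product space $2^T$, let $X_T\subseteq2^T$ be the space of all paths. A node $t$ gives the path $x_t=\{s:s\subseteq t\}$, and a cofinal branch $B$ gives the path $x_B=\{B\restriction\alpha:\alpha<\omega_1\}$. Let $Y_T$ be the set of all $x_B$. It is the large part of the space; the other paths are the price of compactness. For $t\in T$ the \emph{cone} $[t]=\{x\in X_T:t\in x\}$ is a clopen set containing $x_t$. Note that $[u]\subseteq[t]$ implies $t\in x_u$, that is, $t\subseteq u$.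

\begin{lemma}\label{lem:pibase}
If $T$ is splitting, every nonempty open set $O\subseteq X_T$ contains a cone, and $X_T$ is crowded.
\end{lemma}

\begin{proof}
Pick $x\in O$ and finite sets $A,E\subseteq T$ with $\emptyset\in A$ and
\[
x\in\{y\in X_T:A\subseteq y,\ y\cap E=\emptyset\}\subseteq O.
\]
As $A\subseteq x$ is a finite chain, it has a largest element $t$. No $e\in E$ satisfies $e\subseteq t$, since then $e\in x$. Each $e\in E$ extends $t^\frown n$ for at most one $n$, so there is $n$ such that no $e\in E$ extends $u=t^\frown n$. Let $y\in[u]$. Then $A\subseteq x_u\subseteq y$. An element $e\in y\cap E$ would be comparable with $u$, so $e\supseteq u$ or $e\subseteq t$, and both cases are excluded. Thus $[u]\subseteq O$. Finally, $[u]$ contains the two points $x_u$ and $x_{u^\frown0}$, so no point is isolated.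
\end{proof}

\begin{remark}
Infinite splitting is essential. If every $t$ had finitely many immediate successors, then $x_t$ would be isolated, as the only path that contains $t$ and none of them. The points $x_t$ are dense, since in the proof above $x_t$ lies in the basic open set. So $X_T$ would be the closure of a discrete set.
\end{remark}

\begin{proposition}\label{prop:space}
Let $T$ be a splitting tree with $|T|\le\omega_1$ that has property {\rm(L)} and exactly $\lambda>\mathfrak c$ cofinal branches. Then $X_T$ is compact, Hausdorff and zero-dimensional, $w(X_T)\le\omega_1$ and $|X_T|=|Y_T|=\lambda$. If $D\subseteq X_T$ is discrete, then $|D|\le\omega_1$, $|\overline D\cap Y_T|\le\omega_1$ and $|\overline D|\le\mathfrak c$.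
\end{proposition}

\begin{proof}
A set $x\subseteq T$ is a path if and only if $\emptyset\in x$; for incomparable $s,t\in T$, not both are in $x$; and for $s\subseteq t$ in $T$, $t\in x$ implies $s\in x$. Each condition involves at most two coordinates and defines a clopen subset of $2^T$. So $X_T$ is closed in $2^T$, which gives the topological properties and $w(X_T)\le\omega_1$. Lemma~\ref{lem:basic} gives $|D|\le\omega_1$.

A path contains at most one node with a given domain. So if a path $x$ is uncountable, then $B=\bigcup x$ has domain $\omega_1$, and $x=x_B$ since $x$ is closed under restrictions. All other paths are countable subsets of $T$, hence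
\begin{equation}\label{eq:short}
|X_T\setminus Y_T|\le\omega_1^{\,\omega}\le\mathfrak c^\omega=\mathfrak c .
\end{equation}
Since $B\mapsto x_B$ is injective, $|Y_T|=\lambda$, and $|X_T|=\lambda$ because $\lambda>\mathfrak c$.

Let $D$ be discrete and $F=\{u\in T:[u]\cap\overline D=\emptyset\}$. By Lemmas~\ref{lem:basic} and~\ref{lem:pibase}, $\overline D$ has empty interior. So for $t\in T$ the open set $[t]\setminus\overline D$ is nonempty and contains a cone $[u]$; then $u\supseteq t$ and $u\in F$. Thus $F$ is dense in $T$. If $x_B\in\overline D$, then every cone $[B\restriction\alpha]$ meets $\overline D$ in $x_B$, so $B$ misses $F$. By (L), $|\overline D\cap Y_T|\le\omega_1$, and \eqref{eq:short} gives $|\overline D|\le\mathfrak c$.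
\end{proof}

\begin{remark}\label{rem:omega1}
The bound $|D|\le\omega_1$ is attained. Fix a cofinal branch $B$ and let $u_\alpha=(B\restriction\alpha)^\frown(B(\alpha)+1)$. These nodes are pairwise incomparable, so the cones $[u_\alpha]$ are pairwise disjoint and $\{x_{u_\alpha}:\alpha<\omega_1\}$ is discrete. Hence $X_T$ is an example only if $\mathfrak c>\omega_1$.
\end{remark}

It remains to find a model with $\mathfrak c>\omega_1$ and a tree as in Proposition~\ref{prop:space}. The full tree $\omega^{<\omega_1}$ fails (L): the set of nodes that take the value $0$ is dense, and it is missed by all $2^{\omega_1}$ functions from $\omega_1$ to $\omega\setminus\{0\}$. We need a tree with many branches, almost all of which are generic enough to enter a given dense set.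

\section{A model case: Cohen branches of $\omega^{<\omega}$}\label{sec:model}

\subsection{Facts on forcing}

We force downward: $q\le p$ means that $q$ is stronger. A poset $P$ is \emph{$\sigma$-closed} if every decreasing $\omega$-sequence has a lower bound, it is \emph{$\mu$-c.c.} if every antichain has size $<\mu$, and c.c.c.\ means $\omega_1$-c.c. We use the following textbook facts; $G$ is $P$-generic over the ground model.
\begin{itemize}
\item[(F1)] If $P$ is $\sigma$-closed, then countably many sets that are dense and open below $p$ have a common element below $p$. Such a $P$ adds no new $\omega$-sequences of ordinals, and it preserves $\omega_1$.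
\item[(F2)] If $\mu$ is regular and $P$ is $\mu$-c.c., then $P$ preserves all cardinals $\ge\mu$.
\item[(F3)] (Nice names.) If $\dot F$ names a subset of a ground model set $A$, and $A_a$ is, for $a\in A$, a maximal antichain among the conditions forcing $a\in\dot F$, then $\dot F$ evaluates to $\{a:G\cap A_a\neq\emptyset\}$. So if antichains of $P$ have size $\le\mu$, then in the extension $2^\nu$ is at most the ground model value of $(|P|^\mu)^\nu$.
\item[(F4)] ($\Delta$-systems.) If $(a_i)_{i<\omega_1}$ are finite sets, there are an uncountable $Z\subseteq\omega_1$ and a set $R$, the root, with $a_i\cap a_j=R$ for distinct $i,j\in Z$. Under CH, if $(a_i)_{i<\omega_2}$ are countable sets, the same holds with $Z\subseteq\omega_2$ of size $\omega_2$.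
\item[(F5)] (Cohen forcing.) $\operatorname{Fn}(\theta,2)$ is the set of finite partial functions from $\theta$ to $2$, ordered by reverse inclusion. It is c.c.c., and it forces $\mathfrak c=\theta$ if $\theta$ is infinite and $\theta^\omega=\theta$. If $H$ is $\operatorname{Fn}(\theta,2)$-generic and $J\subseteq\theta$ is in the ground model, then $H\cap\operatorname{Fn}(J,2)$ is $\operatorname{Fn}(J,2)$-generic.
\end{itemize}

\subsection{Generic branches enter dense sets}

The mechanism behind (L) is visible one cardinal lower, for the tree $\omega^{<\omega}$, with density and missing defined as before. Let $\lambda$ be an uncountable cardinal and let $P$ be the set of finite partial functions $f$ from $\lambda$ to $\omega^{<\omega}$, where $g\le f$ if $\operatorname{dom}g\supseteq\operatorname{dom}f$ and $g(\xi)\supseteq f(\xi)$ for $\xi\in\operatorname{dom}f$. By (F4), among uncountably many conditions two agree on the intersection of their domains, so $P$ is c.c.c. A generic $G$ adds branches $c_\xi=\bigcup\{f(\xi):f\in G,\ \xi\in\operatorname{dom}f\}\in\omega^\omega$.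

If a dense set $F$ is in the ground model, no $c_\xi$ misses it: any condition can be extended so that its value at $\xi$ lies in $F$. A dense set in the extension can be missed; $c_0$ misses $\{t:t\not\subseteq c_0\}$. But this set is defined from the coordinate $0$ alone, and in general a dense set depends on few coordinates.

\begin{proposition}\label{prop:model}
In $V[G]$, every dense $F\subseteq\omega^{<\omega}$ is missed by $c_\xi$ for at most countably many $\xi$.
\end{proposition}

\begin{proof}
Let $f_0\in G$ force that $\dot F$ is dense. For $t\in\omega^{<\omega}$ let $A_t$ be a maximal antichain of conditions below $f_0$ that decide ``$t\in\dot F$'', and let $I$ be the union of the domains of all conditions in all $A_t$. It is countable. Let $\xi\notin I$ and $f\le f_0$ with $\xi\in\operatorname{dom}f$. Choose $g\le f$ and $t\supseteq f(\xi)$ with $g\Vdash t\in\dot F$. Some $r\in A_t$ has a common extension $g'$ with $g$, and then $r\Vdash t\in\dot F$. The value $g'(\xi)$ may be incomparable with $t$, so we change it: let $g''$ agree with $g'$ off $\xi$ and let $g''(\xi)=t$. Then $g''\le r$ because $\xi\notin\operatorname{dom}r$, and $g''\le f$ because $t\supseteq f(\xi)$. So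 $g''$ forces $t\in\dot F$ and $t\subseteq\dot c_\xi$. By density, $c_\xi$ does not miss $F$.
\end{proof}

This falls short of our aim in two ways. The branches are reals, so there are at most $\mathfrak c$ of them. And nothing is said about the branches of $\omega^{<\omega}$ other than the $c_\xi$, while a compact space of paths contains all branches. Passing to height $\omega_1$ with countable conditions removes the first defect, because such a forcing adds no reals. It also gives room to remove the second. A splitting tree contained in $\omega^{<\omega}$ is all of $\omega^{<\omega}$; a splitting tree of height $\omega_1$ chooses, at each limit level, which of the branches below that level are continued. We let the forcing make these choices, subject only to the promise to continue the branches that carry an index $\xi$.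

\section{The generic tree}\label{sec:tree}

Work in $V$, where CH holds, so that $|\omega^{<\omega_1}|=\omega_1$. Fix $\lambda$ as in Theorem~\ref{thm:main}.

\subsection{The forcing $Q$}

A condition is a pair $p=(S_p,f_p)$ for which there is an ordinal $\alpha_p<\omega_1$, the \emph{height} of $p$, such that
\begin{itemize}
\item[(Q1)] $S_p\subseteq\omega^{\le\alpha_p}$ is countable, contains $\emptyset$ and is closed under restrictions;
\item[(Q2)] if $s\in S_p$ and $\operatorname{dom}s<\alpha_p$, then $s^\frown n\in S_p$ for all $n\in\omega$;
\item[(Q3)] every $s\in S_p$ has an extension in the \emph{top level} $S_p\cap\omega^{\alpha_p}$;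
\item[(Q4)] $f_p$ is a function from a countable subset of $\lambda$ into the top level of $S_p$.
\end{itemize}
Put $q\le p$ if $\alpha_q\ge\alpha_p$, $S_q\cap\omega^{\le\alpha_p}=S_p$, $\operatorname{dom}f_q\supseteq\operatorname{dom}f_p$, and $f_q(\xi)\restriction\alpha_p=f_p(\xi)$ for $\xi\in\operatorname{dom}f_p$. Thus $S_p$ is an initial part of the future tree, and $f_p(\xi)$ is an initial part of its $\xi$-th branch. If $\alpha_p=n$ is finite, then $S_p=\omega^{\le n}$. The first choice occurs at height $\omega$, where $S_p=\omega^{<\omega}\cup L$ for an arbitrary countable $L\subseteq\omega^\omega$ that contains an extension of every finite sequence. We do not require $f_p$ to be injective, which makes conditions easy to amalgamate.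

The next lemma expresses the freedom at limit levels: a lower bound of a sequence of conditions must continue the indexed branches, and it can refuse any other given one.

\begin{lemma}\label{lem:limit}
Let $p_0\ge p_1\ge\cdots$ have strictly increasing heights $\alpha_n$ with supremum $\alpha$. For $\xi\in\Xi=\bigcup_n\operatorname{dom}f_{p_n}$ let $f(\xi)=\bigcup\{f_{p_n}(\xi):\xi\in\operatorname{dom}f_{p_n}\}$. If $v\in\omega^\alpha$ differs from $f(\xi)$ for all $\xi\in\Xi$, there is a condition $p_\omega$ of height $\alpha$ below all $p_n$ with $v\notin S_{p_\omega}$.
\end{lemma}

\begin{proof}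
Let $S=\bigcup_nS_{p_n}$, an increasing union. All nodes of $S$ have domain $<\alpha$, and by (Q2) $S$ is closed under $s\mapsto s^\frown k$. To satisfy (Q3) we need, above each $s\in S$, a node $e_s\in\omega^\alpha$ other than $v$. Choose $k\neq v(\operatorname{dom}s)$, so that $s^\frown k\not\subseteq v$, and $m$ with $s^\frown k\in S_{p_m}$. By (Q3) extend $s^\frown k$ to a node in the top level of $S_{p_m}$, that node to one in the top level of $S_{p_{m+1}}$, and so on. The union $e_s$ of these nodes lies in $\omega^\alpha$, extends $s^\frown k$, hence differs from $v$, and has all its proper restrictions in $S$. Each $f(\xi)$ is likewise an increasing union of top level nodes, so it lies in $\omega^\alpha$ and has its proper restrictions in $S$. Let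
\[
S_{p_\omega}=S\cup\{f(\xi):\xi\in\Xi\}\cup\{e_s:s\in S\},\qquad f_{p_\omega}=f .
\]
Then (Q1)--(Q4) hold. The new nodes have domain $\alpha>\alpha_n$, so $S_{p_\omega}\cap\omega^{\le\alpha_n}=S\cap\omega^{\le\alpha_n}=S_{p_n}$, and $f(\xi)\restriction\alpha_n=f_{p_n}(\xi)$; thus $p_\omega\le p_n$. Finally $v$ has domain $\alpha$ and is none of the new nodes.
\end{proof}

\begin{lemma}\label{lem:Q}
The poset $Q$ is $\sigma$-closed and $\omega_2$-c.c. For $\beta<\omega_1$ and distinct $\xi,\eta<\lambda$, the conditions $q$ with $\alpha_q\ge\beta$, $\xi,\eta\in\operatorname{dom}f_q$ and $f_q(\xi)\ne f_q(\eta)$ form a dense set.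
\end{lemma}

\begin{proof}
\emph{Closure.} Let $p_0\ge p_1\ge\cdots$. If the heights are eventually constant, then on a tail $S_{p_n}$ is a fixed $S$ and the functions $f_{p_n}$ increase under inclusion, so $S$ together with their union is a lower bound. Otherwise pass to a subsequence with strictly increasing heights. Their supremum $\alpha$ is infinite, so $\omega^\alpha$ is uncountable and contains some $v$ different from the countably many $f(\xi)$. Lemma~\ref{lem:limit} gives a lower bound.

\emph{Chain condition.} Let $\omega_2$ conditions be given. By CH there are $\omega_1^{\,\omega}=\omega_1$ countable subsets of $\omega^{<\omega_1}$, so $\omega_2$ of the conditions have the same first coordinate $S$. By (F4) we may assume that the domains of their second coordinates form a $\Delta$-system with root $R$. There are at most $\omega^\omega=\omega_1$ functions from $R$ to $S$, so two conditions $p\neq q$ in the family have $f_p\restriction R=f_q\restriction R$. Then $(S,f_p\cup f_q)$ is a common extension.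

\emph{Density.} Given $p$, we may add any $\xi\notin\operatorname{dom}f_p$ to the domain of $f_p$, with any value in the top level. For any $g\colon\operatorname{dom}f_p\to\omega$, the pair
\[
\bigl(S_p\cup\{s^\frown n:s\in S_p\cap\omega^{\alpha_p},\ n\in\omega\},\ \zeta\mapsto f_p(\zeta)^\frown g(\zeta)\bigr)
\]
is a condition below $p$ of height $\alpha_p+1$. If $g(\xi)\neq g(\eta)$, it separates $\xi$ from $\eta$, and so do all its extensions. Finally, every condition has an extension of height $\ge\beta$, by induction on $\beta$: use a one-step extension at successors, and for limit $\beta=\sup_n\beta_n$ with $\beta_n<\beta$ take a lower bound of a decreasing sequence whose $n$-th term has height $\ge\beta_n$.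
\end{proof}

Let $G$ be $Q$-generic over $V$. By (F1) and (F2), $V[G]$ has the same cardinals and the same $\omega$-sequences of ordinals as $V$; in particular CH holds in $V[G]$. Put
\[
T=\bigcup_{p\in G}S_p,\qquad b_\xi=\bigcup\{f_p(\xi):p\in G,\ \xi\in\operatorname{dom}f_p\}\quad(\xi<\lambda).
\]
Any two elements of $G$ have a common extension in $G$, so the definition of the order and Lemma~\ref{lem:Q} show that each $b_\xi$ is a function with domain $\omega_1$ and that
\begin{equation}\label{eq:decide}
p\Vdash\dot T\cap\omega^{\le\alpha_p}=S_p,\qquad p\Vdash\dot b_\xi\restriction\alpha_p=f_p(\xi)\quad(\xi\in\operatorname{dom}f_p).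
\end{equation}
Since $G$ contains conditions of arbitrarily large countable height, \eqref{eq:decide} shows that $T$ is a splitting tree with countable nonempty levels, so $|T|=\omega_1$, and that the $b_\xi$ are cofinal branches. They are pairwise distinct by Lemma~\ref{lem:Q}.

\subsection{There are no other branches}

A name for an unindexed branch can be followed for $\omega$ steps, long enough to see it leave every indexed branch met on the way. At the limit Lemma~\ref{lem:limit} cuts it off.

\begin{lemma}\label{lem:allbranches}
In $V[G]$, every cofinal branch of $T$ is $b_\xi$ for some $\xi<\lambda$.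
\end{lemma}

\begin{proof}
Suppose that $p_0$ forces that $\dot B$ is a cofinal branch of $\dot T$ different from all $\dot b_\xi$. We choose $p_0\ge p_1\ge\cdots$, of heights $\alpha_0<\alpha_1<\cdots$, and nodes $v_n\in\omega^{\alpha_n}$ such that
\begin{itemize}
\item[(i)] $p_{n+1}\Vdash\dot B\restriction\alpha_n=v_n$;
\item[(ii)] for each $\xi\in\operatorname{dom}f_{p_n}$ there is $\delta<\alpha_{n+1}$ with $p_{n+1}\Vdash\dot B(\delta)\neq\dot b_\xi(\delta)$.
\end{itemize}
To find $p_{n+1}$, note that the conditions deciding $\dot B\restriction\alpha_n$ are dense and open below $p_n$, and so are, for each $\xi$, the conditions that force $\dot B(\delta)\neq\dot b_\xi(\delta)$ for some fixed $\delta<\omega_1$. By (F1) one condition lies in these countably many sets; extend it to a height above $\alpha_n$ and above the countably many ordinals $\delta$.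

The nodes $v_n$ increase, since $p_{n+2}$ forces both $v_n$ and $v_{n+1}$ to be restrictions of $\dot B$. Let $\alpha=\sup_n\alpha_n$ and $v=\bigcup_nv_n\in\omega^\alpha$. Let $\xi\in\operatorname{dom}f_{p_n}$, with $\delta<\alpha_{n+1}$ as in (ii). The condition $p_{n+2}$ forces $\dot B\restriction\alpha_{n+1}=v_{n+1}$ and, by \eqref{eq:decide}, $\dot b_\xi\restriction\alpha_{n+1}=f_{p_{n+1}}(\xi)$. Hence $v(\delta)\ne f_{p_{n+1}}(\xi)(\delta)$, and $v$ differs from the function $f(\xi)$ of Lemma~\ref{lem:limit}. That lemma gives $p_\omega$ of height $\alpha$ below all $p_n$ with $v\notin S_{p_\omega}$. Then $p_\omega$ forces $\dot B\restriction\alpha=v$ by (i) and $v\notin\dot T$ by \eqref{eq:decide}, a contradiction.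
\end{proof}

\subsection{Property (L)}

We can now run the argument of Proposition~\ref{prop:model}. Two things change. The tree is not in the ground model, so we take antichains for all potential nodes $t\in\omega^{<\omega_1}$; this uses CH. And the new value at $\xi$ has to lie in the top level of the condition, which is what (Q3) provides.

\begin{lemma}\label{lem:L}
In $V[G]$, the tree $T$ has property {\rm(L)}.
\end{lemma}

\begin{proof}
Let $F\in V[G]$ be dense in $T$, and let $p_0\in G$ force that $\dot F$ is a dense subset of $\dot T$. In $V$, for $t\in\omega^{<\omega_1}$ let $A_t$ be a maximal antichain of conditions below $p_0$ that decide ``$t\in\dot F$'', and let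
\[
I=\bigcup\{\operatorname{dom}f_r:r\in A_t,\ t\in\omega^{<\omega_1}\}.
\]
There are $\omega_1$ nodes $t$, each $A_t$ has size $\le\omega_1$ by Lemma~\ref{lem:Q}, and each domain is countable, so $|I|\le\omega_1$. By Lemma~\ref{lem:allbranches} it suffices to show that $p_0$ forces, for each $\xi\in\lambda\setminus I$, that $\dot b_\xi$ does not miss $\dot F$.

Fix such $\xi$ and let $p\le p_0$; extending $p$, assume $\xi\in\operatorname{dom}f_p$ and put $s=f_p(\xi)$. As $p$ forces that $s\in\dot T$ and that $\dot F$ is dense, there are $q\le p$ and $t\supseteq s$ with $q\Vdash t\in\dot F$. Extending $q$, assume $\alpha_q\ge\operatorname{dom}t$; then $t\in S_q$ by \eqref{eq:decide}. Let $r\in A_t$ be compatible with $q$ and let $q'\le q,r$. Since $r$ decides ``$t\in\dot F$'' and is compatible with $q$, we have $r\Vdash t\in\dot F$. By (Q3) choose $u\supseteq t$ in the top level of $S_{q'}$, and let $q''=(S_{q'},f'')$, where $f''$ agrees with $f_{q'}$ off $\xi$ and $f''(\xi)=u$.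

The conditions $q''$ and $q'$ differ only at $\xi$. So $q''\le r$, because $q'\le r$ and $\xi\notin\operatorname{dom}f_r\subseteq I$; and $q''\le p$, because $q'\le p$ and $u\restriction\alpha_p=s=f_p(\xi)$. Now $q''$ forces $t\in\dot F$ and, by \eqref{eq:decide}, $t\subseteq u\subseteq\dot b_\xi$. Thus the conditions forcing that $\dot b_\xi$ does not miss $\dot F$ are dense below $p_0$.
\end{proof}

\begin{remark}
In $V[G]$ we have $\mathfrak c=\omega_1<\lambda$, so Proposition~\ref{prop:space} applies: $X_T$ is compact, satisfies (2) and has size $\lambda>\mathfrak c=2^{<\mathfrak c}$. Property (1) fails by Remark~\ref{rem:omega1}. So the hypothesis on the size of discrete sets cannot be dropped from Theorem~\ref{thm:bound}.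
\end{remark}

\section{Adding Cohen reals}\label{sec:cohen}

To obtain (1) we raise $\mathfrak c$ above $\omega_1$ while keeping it below $\lambda$. Write $V_1=V[G]$, let $H$ be $\operatorname{Fn}(\theta,2)$-generic over $V_1$, and let $W=V_1[H]$. The tree $T$ stays the same set. Property (L) could be destroyed in two ways, by new branches and by new dense sets. The first does not happen at all.

\begin{lemma}\label{lem:nonew}
Every cofinal branch of $T$ in $W$ belongs to $V_1$.
\end{lemma}

\begin{proof}
Work in $V_1$ and let $p$ force that $\dot B$ is a cofinal branch of $T$. We find $r\le p$ and $B^*\in V_1$ with $r\Vdash\dot B=B^*$; by density this suffices. For $\alpha<\omega_1$ choose $p_\alpha\le p$ and $s_\alpha\in T\cap\omega^\alpha$ with $p_\alpha\Vdash\dot B\restriction\alpha=s_\alpha$. By (F4) there is an uncountable $Z\subseteq\omega_1$ such that the sets $\operatorname{dom}p_\alpha$, $\alpha\in Z$, form a $\Delta$-system with root $R$; as there are finitely many functions from $R$ to $2$, we may assume that $p_\alpha\restriction R=r$ for all $\alpha\in Z$. Each $p_\alpha$ extends $p$, so $\operatorname{dom}p\subseteq R$ and $r\le p$. For $\alpha,\alpha'\in Z$ the union $p_\alpha\cup p_{\alpha'}$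 is a condition, so $s_\alpha$ and $s_{\alpha'}$ are comparable. Hence $B^*=\bigcup_{\alpha\in Z}s_\alpha$ is a function with domain $\omega_1$.

If $r$ does not force $\dot B=B^*$, there are $q\le r$ and $\gamma<\omega_1$ with $q\Vdash\dot B(\gamma)\neq B^*(\gamma)$. The sets $\operatorname{dom}p_\alpha\setminus R$, $\alpha\in Z$, are pairwise disjoint, so only finitely many meet $\operatorname{dom}q$. Pick $\alpha\in Z$ with $\alpha>\gamma$ and $(\operatorname{dom}p_\alpha\setminus R)\cap\operatorname{dom}q=\emptyset$. Both $q$ and $p_\alpha$ equal $r$ on $R$, so $q\cup p_\alpha$ is a condition. It forces $\dot B(\gamma)=s_\alpha(\gamma)=B^*(\gamma)$, a contradiction.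
\end{proof}

New dense sets do appear, but each can be compared with dense sets of $V_1$. A branch $B$ that misses $F$ is an object of $V_1$, so some condition $p$ forces that this very $B$ misses $\dot F$. Then $B$ avoids every node that an extension of $p$ could put into $\dot F$, and these nodes form a dense set in $V_1$. It remains to bound the number of conditions $p$ that matter.

\begin{lemma}\label{lem:LW}
In $W$, the tree $T$ has property {\rm(L)}.
\end{lemma}

\begin{proof}
Let $F\in W$ be dense in $T$. By (F3) there is in $V_1$ a family $(A_t)_{t\in T}$ of antichains of $\operatorname{Fn}(\theta,2)$ with $F=\{t:H\cap A_t\ne\emptyset\}$. Let $J$ be the union of the domains of all conditions in all $A_t$. The antichains are countable and $|T|=\omega_1$, so $|J|\le\omega_1$. Let $H_J=H\cap\operatorname{Fn}(J,2)$, which is $\operatorname{Fn}(J,2)$-generic over $V_1$ by (F5). Then $F=\{t:H_J\cap A_t\neq\emptyset\}\in V_1[H_J]$. From now on conditions and the relation $\Vdash$ refer to $\operatorname{Fn}(J,2)$.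

Let $\dot F$ be a name for $F$. Density in $T$ only quantifies over $T$, so $F$ is dense in $T$ in $V_1[H_J]$, and some $p_0\in H_J$ forces this. For $p\le p_0$ let
\[
F_p=\{t\in T:\ q\Vdash t\in\dot F\text{ for some }q\le p\}\in V_1 .
\]
Given $t\in T$, the condition $p$ forces that $t$ has an extension in $\dot F$, so some $q\le p$ forces $u\in\dot F$ for a particular $u\supseteq t$. Thus $F_p$ is dense in $T$, and by Lemma~\ref{lem:L} the set $M_p$ of cofinal branches in $V_1$ that miss $F_p$ has size $\le\omega_1$.

Let $B\in W$ be a cofinal branch that misses $F$. By Lemma~\ref{lem:nonew}, $B\in V_1$. The statement that $B$ misses $F$ holds in $V_1[H_J]$, so it is forced by some $p\in H_J$, and we may take $p\le p_0$. If $B\restriction\alpha\in F_p$, some $q\le p$ forces $B\restriction\alpha\in\dot F$, contrary to the choice of $p$. So $B\in\bigcup_{p\le p_0}M_p$, and this union has size $\le\omega_1$ because $|\operatorname{Fn}(J,2)|\le\omega_1$.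
\end{proof}

\begin{remark}
Without the reduction to $J$, the same argument bounds the number of branches missing $F$ by $|\operatorname{Fn}(\theta,2)|\cdot\omega_1=\theta$. This is enough for $|\overline D|\le\mathfrak c$. The set $J$ is needed only for the statement about $Y$.
\end{remark}

\section{The example and the sharpness of the bound}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $W=V[G][H]$. Both steps preserve cardinals. Since $Q$ adds no $\omega$-sequences of ordinals, $\theta^\omega=\theta$ holds in $V[G]$, so $\mathfrak c=\theta$ in $W$ by (F5). In $W$, $T$ is a splitting tree of size $\omega_1$; its cofinal branches are exactly the $\lambda$ distinct functions $b_\xi$, by Lemmas~\ref{lem:allbranches} and~\ref{lem:nonew}; and it has property (L) by Lemma~\ref{lem:LW}. As $\omega_1<\omega_2\le\theta=\mathfrak c<\lambda$, Proposition~\ref{prop:space} shows that $X=X_T$, computed in $W$, has all the stated properties.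

Let $Y=Y_T$. It has size $\lambda$ and is regular, as a subspace of a regular space. A discrete subset $D$ of $Y$ is a discrete subset of $X$, and its closure in $Y$ is $\overline D\cap Y_T$, which has size $\le\omega_1$.
\end{proof}

The hypotheses enter as follows. CH in $V$ gives the $\omega_2$-c.c.\ of $Q$ and the bound $|I|\le\omega_1$ in Lemma~\ref{lem:L}. The equation $\theta^\omega=\theta$ gives $\mathfrak c=\theta$. The inequality $\theta\ge\omega_2$ gives (1), and $\lambda>\theta$ gives (3).

\begin{proof}[Proof of the sharpness claim in Theorem~\ref{thm:bound}]
Let $V$ satisfy GCH, $\theta=\omega_2$, $\lambda>\omega_2$ and $\operatorname{cf}(\lambda)>\omega_1$. In $V$ we have $\lambda^{\omega_1}=\lambda$: every function from $\omega_1$ to $\lambda$ maps into some ordinal $\gamma$ with $\omega_1\le\gamma<\lambda$, and $|\gamma|^{\omega_1}\le2^{|\gamma|}=|\gamma|^+\le\lambda$. Hence $|Q|\le\omega_1\cdot\lambda^\omega=\lambda$. Antichains of $Q$ have size $\le\omega_1$, so (F3) gives $2^{\omega_1}\le(\lambda^{\omega_1})^{\omega_1}=\lambda$ in $V[G]$. Conversely, the paths $x_{b_\xi}$ are $\lambda$ distinct subsets of $T$ and $|T|=\omega_1$, so $2^{\omega_1}\ge\lambda$ in $V[G]$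 and in $W$.

For the second step compute in $V[G]$, where $\omega_2\le\lambda=2^{\omega_1}$:
\[
(\omega_2^{\,\omega})^{\omega_1}=\omega_2^{\,\omega_1}\le(2^{\omega_1})^{\omega_1}=2^{\omega_1}=\lambda .
\]
Since $\operatorname{Fn}(\omega_2,2)$ is c.c.c.\ of size $\omega_2$, (F3) gives $2^{\omega_1}\le\lambda$ in $W$. So in $W$ the cardinal $\mathfrak c=\omega_2$ is regular, $X$ satisfies the hypotheses of Theorem~\ref{thm:bound}, and $|X|=\lambda=2^{\omega_1}=2^{<\mathfrak c}$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Spadaro}
Santi Spadaro, \emph{A note on discrete sets}, arXiv:0905.3588 (2009).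

\end{thebibliography}
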